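\title{Modal logics of pretransitive frames of finite height: decidability and finite axiomatizability}

\begin{abstract}
We prove that for all $n>m\ge 1$ the modal logics $\mathbf K+\Diamond^np\to\Diamond^mp$ and $\mathbf K+\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip$ have the finite model property. It follows that each of them is also the logic of its frames of finite height, so the logics of these classes of frames are decidable and finitely axiomatizable. For $n>m\ge2$ this answers a question of Kudinov and Shapirovsky. The proof reduces both cases to a finite model theorem for labeled transitive relations. The points of the finite model are the maximal pairs (past, future) of points of arbitrary models; Kruskal's tree theorem makes their number finite, and a gluing construction inside a saturated model shows that they form a model.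
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{Frames and logics}
Modal formulas are built from propositional variables with the Boolean connectives and one modality $\Diamond$. A \emph{frame} is a pair $(W,R)$ with $R\subseteq W\times W$. A \emph{Kripke model} $(W,R,V)$ adds a valuation of the variables, and $x\models\Diamond\psi$ holds when $y\models\psi$ for some $y$ with $xRy$. A formula is \emph{valid} in a frame if it is true at every point under every valuation, and \emph{satisfiable} in a frame if it is true at some point under some valuation. For a class $\mathcal K$ of frames, $\mathrm{Log}\,\mathcal K$ is the set of formulas valid in all frames of $\mathcal K$. For a set $\Sigma$ of formulas, $\mathbf K+\Sigma$ is the least normal modal logic containing $\Sigma$; its \emph{frames} are the frames in which all of it is valid, and these are exactly the frames in which $\Sigma$ is valid. A logic has the \emph{finite model property} if it is the logic of a class of finite frames.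

Let $R^0$ be the identity, $R^{i+1}=R\circ R^i$, and $R^*=\bigcup_{i\ge0}R^i$. The iterated modality $\Diamond^i$ looks along $R^i$. For a finite set $J$ of natural numbers,
\begin{equation}\label{eq:corr}
\Diamond^np\to\bigvee_{j\in J}\Diamond^jp\ \text{ is valid in }(W,R)\iff R^n\subseteq\bigcup_{j\in J}R^j .
\end{equation}
The inclusion gives validity at once; conversely, if $xR^ny$ and $xR^jy$ fails for all $j\in J$, the formula is false at $x$ when $p$ is true only at $y$.

The relation $R$ is \emph{pretransitive} if $R^*=\bigcup_{i\le k}R^i$ for some $k\ge0$. In such a frame whatever can be reached can be reached in at most $k$ steps, so the single formula $\bigvee_{i\le k}\Diamond^i\psi$ says that $\psi$ holds at some reachable point. We consider two families of frames: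
\begin{itemize}
\item $\mathcal F(m,n)$, the \emph{$(m,n)$-frames}, defined by $R^n\subseteq R^m$;
\item $\mathcal G(m)$, the \emph{$m$-transitive frames}, defined by $R^*=\bigcup_{i\le m}R^i$.
\end{itemize}
The second condition is equivalent to $R^{m+1}\subseteq\bigcup_{i\le m}R^i$: under this inclusion, $R^k\subseteq\bigcup_{i\le m}R^i$ implies $R^{k+1}\subseteq\bigcup_{1\le i\le m+1}R^i\subseteq\bigcup_{i\le m}R^i$. Hence $\mathcal F(m,n)\subseteq\mathcal G(n-1)$ for $n>m$, and all frames considered below are pretransitive. By \eqref{eq:corr} the two classes are defined by the formulas $\Diamond^np\to\Diamond^mp$ and $\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip$. The class $\mathcal F(1,2)$ consists of the transitive frames.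

The \emph{clusters} of a frame are the classes of the equivalence $R^*\cap(R^*)^{-1}$; the preorder $R^*$ induces a partial order on them. The \emph{height} of the frame is the supremum of the numbers of elements of chains in this partial order. Let $\mathcal F(m,n,h)$ and $\mathcal G(m,h)$ consist of the frames of height at most $h$ in $\mathcal F(m,n)$ and $\mathcal G(m)$, and let
\[
\mathcal F_*(m,n)=\bigcup_{h\ge1}\mathcal F(m,n,h),\qquad \mathcal G_*(m)=\bigcup_{h\ge1}\mathcal G(m,h)
\]
consist of the frames of finite height.

\subsection*{The question}
It is known that for $n>m\ge1$ and $h\ge1$ the logics of $\mathcal F(m,n,h)$ and $\mathcal G(m,h)$ have the finite model property and are decidable and finitely axiomatizable, and that the logics of $\mathcal F_*(m,n)$ and $\mathcal G_*(m)$ have the finite model property. The following question comes from Kudinov and Shapirovsky \cite{KS}.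

\medskip
\noindent\textbf{Question.} \emph{For $n>m\ge2$, are the logics of $\mathcal F_*(m,n)$ and $\mathcal G_*(m)$ decidable? Are they finitely axiomatizable?}
\medskip

The logic of $\mathcal F_*(m,n)$ is the intersection over $h$ of the logics of $\mathcal F(m,n,h)$, and this description does not provide axioms for it. Since it has the finite model property and contains $\Diamond^np\to\Diamond^mp$, and since finite frames have finite height, it is the logic of the finite $(m,n)$-frames. Its non-theorems can therefore be enumerated, and what is missing is an enumeration of its theorems. The first candidate for an axiomatization is the defining formula alone. This candidate is correct exactly when every formula satisfiable in an $(m,n)$-frame is satisfiable in a finite one. For transitive frames that follows from a filtration; for $m\ge2$ the same filtration breaks down (Section~\ref{sec:labels} shows both). The candidate is nevertheless correct, and the same holds for $\mathcal G_*(m)$.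

\begin{theorem}\label{thm:answer}
Let $n>m\ge1$. Then
\begin{align*}
\mathrm{Log}\,\mathcal F_*(m,n)&=\mathrm{Log}\,\mathcal F(m,n)=\mathbf K+\Diamond^np\to\Diamond^mp,\\
\mathrm{Log}\,\mathcal G_*(m)&=\mathrm{Log}\,\mathcal G(m)=\mathbf K+\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip .
\end{align*}
These logics have the finite model property, are axiomatized by one formula over $\mathbf K$, and are decidable. In particular, for $n>m\ge2$ both parts of the Question have the answer yes for both families.
\end{theorem}

The content of Theorem~\ref{thm:answer} lies in the following statement.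

\begin{theorem}\label{thm:fmp}
Let $n>m\ge1$. A formula satisfiable in a frame of $\mathcal F(m,n)$ is satisfiable in a finite frame of $\mathcal F(m,n)$. A formula satisfiable in a frame of $\mathcal G(m)$ is satisfiable in a finite frame of $\mathcal G(m)$.
\end{theorem}

The proof gives slightly more.

\begin{theorem}\label{thm:more}
Let $\Sigma$ be a finite set of variable-free formulas. The following logics have the finite model property and are decidable, and each of them is the logic of its frames of finite height:
\begin{enumerate}
\item $\mathbf K+\Sigma+\Diamond^np\to\bigvee_{j\in J}\Diamond^jp$, where $1\le m<n$, $1\le d\le n-m$ and $J=\{j: m\le j<n,\ j\equiv n\pmod d\}$; for $d=n-m$ this is $\mathbf K+\Sigma+\Diamond^np\to\Diamond^mp$;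
\item $\mathbf K+\Sigma+\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip$, where $m\ge1$.
\end{enumerate}
\end{theorem}

The proofs do not use the known results quoted above. Sections~\ref{sec:labels}--\ref{sec:main} reduce the three theorems to Theorem~\ref{thm:orders}, a finite model theorem for labeled transitive relations in which no modal formulas occur. Sections~\ref{sec:profiles}--\ref{sec:end} prove that theorem. The finite model is obtained from Kruskal's tree theorem and compactness, and the argument gives no bound on its size; decidability comes from the finite model property together with the finite axiomatization.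

\section{From frames to labeled orders}\label{sec:labels}

\subsection*{Types}
Fix a Kripke model $(W,R,V)$ and a finite set $\Gamma$ of formulas closed under subformulas. The \emph{type} of $x\in W$ is $\Delta(x)=\{\psi\in\Gamma:x\models\psi\}$, and $T=\{\Delta(x):x\in W\}$ is the finite set of types that occur. For $\Delta,\Delta'\in T$ write
\[
\Delta\rightsquigarrow\Delta'\iff\text{for all }\Diamond\psi\in\Gamma:\ \psi\in\Delta'\text{ implies }\Diamond\psi\in\Delta .
\]
This says that a point of type $\Delta$ may see a point of type $\Delta'$ without acquiring a new formula $\Diamond\psi$. If $xRy$, then $\Delta(x)\rightsquigarrow\Delta(y)$.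

A \emph{typed frame} is a frame $(Y,Q)$ with a map $\delta:Y\to T$ such that
\begin{itemize}
\item[(i)] if $yQy'$, then $\delta(y)\rightsquigarrow\delta(y')$;
\item[(ii)] if $\Diamond\psi\in\delta(y)$, then there is $y'$ with $yQy'$ and $\psi\in\delta(y')$.
\end{itemize}

\begin{lemma}\label{lem:truth}
Let $(Y,Q,\delta)$ be a typed frame, and let a variable $q$ be true at $y$ if and only if $q\in\delta(y)$. Then for all $\psi\in\Gamma$ and $y\in Y$ we have $y\models\psi$ if and only if $\psi\in\delta(y)$.
\end{lemma}

\begin{proof}
Induction on $\psi$. The Boolean cases hold because $\delta(y)$ is the type of a point of $W$. If $\Diamond\psi\in\delta(y)$, then (ii) gives $y'$ with $yQy'$ and $\psi\in\delta(y')$, so $y\models\Diamond\psi$. If $y\models\Diamond\psi$, say $yQy'$ and $y'\models\psi$, then $\psi\in\delta(y')$, and $\Diamond\psi\in\delta(y)$ by (i).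
\end{proof}

So the task is to build a finite typed frame in the right class that contains a prescribed type.

\subsection*{One point per type is not enough}
The first attempt is a filtration: take $Y=T$, $\delta$ the identity, and a relation $Q$ contained in $\rightsquigarrow$ such that $xRy$ implies $\Delta(x)\,Q\,\Delta(y)$; these two requirements give (i) and (ii). For transitive $R$ one may let $\Delta\,Q\,\Delta'$ mean that for all $\Diamond\psi\in\Gamma$, if $\psi\in\Delta'$ or $\Diamond\psi\in\Delta'$, then $\Diamond\psi\in\Delta$; this $Q$ is transitive. The condition $R^2\subseteq R$ asks only for new arrows. The condition $R^3\subseteq R^2$ asks for new intermediate \emph{points}, and a suitable type for such a point may not exist.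

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (a) at (0,0) {$a$};
\node (b) at (1.5,0) {$b$};
\node (c) at (3,0) {$c$};
\node (t1) at (2.2,1) {$t_1$};
\node (t2) at (2.2,-1) {$t_2$};
\node (d1) at (4.5,1) {$d_1$};
\node (d2) at (4.5,-1) {$d_2$};
\node (e) at (6,0) {$c'$};
\node (d) at (7.5,0) {$d$};
\draw[->] (a)--(b);
\draw[->] (b)--(c);
\draw[->] (c)--(d1);
\draw[->] (c)--(d2);
\draw[->] (a)--(t1);
\draw[->] (a)--(t2);
\draw[->] (t1)--(d1);
\draw[->] (t2)--(d2);
\draw[->] (e)--(d);
\end{tikzpicture}
\caption{A frame with $R^3\subseteq R^2$; the arrows are all pairs in $R$. Identifying $c$ with $c'$ creates a path of three steps from $a$ to $d$ and no shorter one.}\label{fig:filtration}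
\end{figure}

\begin{example}\label{ex:filtration}
In the frame of Figure~\ref{fig:filtration} the only paths of three steps are $a,b,c,d_i$ for $i=1,2$, and they are shortened to $a,t_i,d_i$. So the frame lies in $\mathcal F(2,3)\subseteq\mathcal G(2)$. Let $p_i$ be true at $d_i$ and $d$, let $q$ be true at $c$ and $c'$, and let $\Gamma=\{p_1,p_2,q,\Diamond p_1,\Diamond p_2,\Diamond q\}$. The types are
\begin{gather*}
\Delta(a)=\varnothing,\quad \Delta(b)=\{\Diamond q\},\quad \Delta(c)=\Delta(c')=\{q,\Diamond p_1,\Diamond p_2\},\\
\Delta(t_i)=\{\Diamond p_i\},\quad \Delta(d_i)=\{p_i\},\quad \Delta(d)=\{p_1,p_2\}.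
\end{gather*}
Every filtration has a path of three steps $\Delta(a),\Delta(b),\Delta(c),\Delta(d)$. No shorter $\rightsquigarrow$-path joins its ends. Indeed $\Delta(a)\ne\Delta(d)$, and $\Delta(a)\rightsquigarrow\Delta(d)$ fails because $\Diamond p_1\notin\Delta(a)$. A type $\Delta$ with $\Delta\rightsquigarrow\Delta(d)$ contains $\Diamond p_1$ and $\Diamond p_2$, so it is $\Delta(c)$, and $\Delta(a)\rightsquigarrow\Delta(c)$ fails because $\Diamond q\notin\Delta(a)$. Thus no filtration on $T$ lies in $\mathcal G(2)$, and hence none lies in $\mathcal F(2,3)$.
\end{example}

The points $c$ and $c'$ have the same type, but what lies before $c$ cannot be combined with what lies after $c'$. A finite model may need several points of one type, and it has to tell them apart by what comes before and after them.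

We separate the two ingredients of the problem. An arrow of the finite frame will be a pair of points that is related by an auxiliary \emph{transitive} relation $<$, modeled on the transitive closure of $R$, and whose types are related by $\rightsquigarrow$. The frame condition then becomes a statement about the words that can be read along $<$-chains.

\subsection*{Labeled orders}
Let $\Lambda$ be a finite set of labels. A \emph{$\Lambda$-order} is a triple $(X,<,\lambda)$ where $<$ is a transitive relation on $X$ and $\lambda:X\to\Lambda$. The relation need not be irreflexive: $x<x$ is allowed. We write $x\le y$ for ``$x<y$ or $x=y$''. A \emph{chain from $x$ to $y$} is a sequence $x=x_0<x_1<\dots<x_k=y$ with $k\ge1$; its \emph{word} is $\lambda(x_0)\dots\lambda(x_k)$. Let $\mathcal W_X(x,y)$ be the set of words of all chains from $x$ to $y$. We consider conditions of two kinds.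
\begin{itemize}
\item A \emph{replacement condition} $(A\Rightarrow B)$, where $A$ and $B$ are finite sets of words of length at least $2$ and $B$ may be empty: for all $x,y$, if $\mathcal W_X(x,y)$ meets $A$, then it meets $B$.
\item A \emph{successor condition} $(\ell;E)$, where $\ell\in\Lambda$ and $E\subseteq\Lambda$: for every $x$ with $\lambda(x)=\ell$ there is $y>x$ with $\lambda(y)\in E$.
\end{itemize}
For a set $\mathcal A$ of such conditions, an \emph{$\mathcal A$-order} is a $\Lambda$-order satisfying all of them.

\begin{theorem}\label{thm:orders}
Let $\mathcal A$ be a finite set of replacement and successor conditions, and let $\ell_0\in\Lambda$. If some $\mathcal A$-order has a point labeled $\ell_0$, then some finite $\mathcal A$-order has a point labeled $\ell_0$.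
\end{theorem}

Successor conditions will supply the witnesses required in (ii), and replacement conditions will express the frame condition.

\section{Frames with $R^n\subseteq\bigcup_{j\in J}R^j$}\label{sec:F}

Throughout this section $1\le m<n$, $1\le d\le n-m$ and $J=\{j:m\le j<n,\ j\equiv n\pmod d\}$. The set $J$ contains $n-d$. For $d=n-m$ it equals $\{m\}$, which is the case of $\mathcal F(m,n)$.

Let $<$ be the transitive closure of $R$. A $<$-chain of $n$ steps unfolds into an $R$-path of some length $k\ge n$, and we want to shorten this path to a length in $J$. Here $n>m$ is used: the frame condition replaces a path by a shorter one. Each replacement changes the length by a multiple of $d$, so only lengths in one residue class are reached.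

\begin{lemma}\label{lem:shorten}
Let $R^n\subseteq\bigcup_{j\in J}R^j$. If $k\ge n$ and $k\equiv n\pmod d$, then $R^k\subseteq\bigcup_{j\in J}R^j$.
\end{lemma}

\begin{proof}
Induction on $k$. We have $R^k\subseteq\bigcup_{j\in J}R^{k-n+j}$. Each exponent $k'=k-n+j$ satisfies $m\le k'<k$ and $k'\equiv n\pmod d$. If $k'<n$, then $k'\in J$; otherwise the induction hypothesis applies to $k'$.
\end{proof}

The residue matters. Let $W=\{x,y\}$ with $xRy$, $yRx$ and no loops, so that $R^3=R$. Let $p$ be true at $x$ only and $\Gamma=\{p,\Diamond p\}$; then $\Delta(x)=\{p\}$ and $\Delta(y)=\{\Diamond p\}$. In the transitive closure, the chain $x<y<y<x$ has three steps and consecutive types are related by $\rightsquigarrow$, but $\Delta(x)\rightsquigarrow\Delta(x)$ fails, so the chain cannot be replaced by one such step. The chain unfolds into a path of even length. We therefore attach to each point a counter modulo $d$ and record it in the label.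

\begin{proposition}\label{prop:F}
Let $(W,R,V)$ be a Kripke model with $R^n\subseteq\bigcup_{j\in J}R^j$, let $\Gamma$ be finite and closed under subformulas, and let $w_0\in W$. Then there is a finite typed frame $(Y,Q,\delta)$ with $Q^n\subseteq\bigcup_{j\in J}Q^j$ and $\Delta(w_0)\in\delta(Y)$.
\end{proposition}

\begin{proof}
Let $\Lambda=T\times\mathbb Z_d$. For labels $\ell=(\Delta,i)$ and $\ell'=(\Delta',i')$ write $\ell\,M\,\ell'$ if $\Delta\rightsquigarrow\Delta'$ and $i'=i+1$. An \emph{$M$-word with $k$ steps} is a word $\ell_0\dots\ell_k$ with $\ell_t\,M\,\ell_{t+1}$ for all $t<k$. Let $\mathcal A$ consist of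
\begin{itemize}
\item the replacement condition $(A\Rightarrow B)$, where $A$ is the set of $M$-words with $n$ steps and $B$ is the set of $M$-words with $j$ steps, $j\in J$ (these words have length at least $2$ because $m\ge1$);
\item for each $\ell=(\Delta,i)$ and $\Diamond\psi\in\Delta$, the successor condition $(\ell;E)$, where $E$ is the set of $\ell'=(\Delta',i')$ with $\ell\,M\,\ell'$ and $\psi\in\Delta'$.
\end{itemize}

\emph{An $\mathcal A$-order.} Let $X=W\times\mathbb Z_d$, let $(x,i)\,\tilde R\,(y,i')$ mean that $xRy$ and $i'=i+1$, let $<$ be the transitive closure of $\tilde R$, and let $\lambda(x,i)=(\Delta(x),i)$. If $\xi\,\tilde R\,\xi'$, then $\xi<\xi'$ and $\lambda(\xi)\,M\,\lambda(\xi')$. For a successor condition, let $\Diamond\psi\in\Delta(x)$ and take $y$ with $xRy$ and $y\models\psi$; then $(y,i+1)$ is the required point above $(x,i)$. For the replacement condition, let $(x,i)=\xi_0<\dots<\xi_n=(y,i')$ be a chain whose word is an $M$-word. The counter grows by one at each step of the word, so $i'=i+n$ in $\mathbb Z_d$. Each step of the chain consists of at least one $\tilde R$-step, so $\xi_0\,\tilde R^k\,\xi_n$ for some $k\ge n$; hence $xR^ky$ and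 $i'=i+k$. Thus $k\equiv n\pmod d$, and Lemma~\ref{lem:shorten} gives $j\in J$ with $xR^jy$. Then $(x,i)\,\tilde R^j\,(y,i+j)$, and $i+j=i+n=i'$. This $\tilde R$-path is a chain from $\xi_0$ to $\xi_n$ whose word is an $M$-word with $j$ steps.

\emph{The finite frame.} By Theorem~\ref{thm:orders} there is a finite $\mathcal A$-order $(Y,<,\lambda)$ with a point labeled $(\Delta(w_0),0)$. Let $yQy'$ mean that $y<y'$ and $\lambda(y)\,M\,\lambda(y')$, and let $\delta(y)$ be the first component of $\lambda(y)$. For $k\ge1$, $yQ^ky'$ holds if and only if $\mathcal W_Y(y,y')$ contains an $M$-word with $k$ steps. So the replacement condition says precisely that $Q^n\subseteq\bigcup_{j\in J}Q^j$. Property (i) of typed frames holds by the definition of $M$, and (ii) is given by the successor conditions.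
\end{proof}

\section{$m$-transitive frames}\label{sec:G}

Proposition~\ref{prop:F} with $d=1$ covers the condition $R^{m+1}\subseteq R\cup\dots\cup R^m$. The class $\mathcal G(m)$ allows one more alternative, $R^0$: a path of $m+1$ steps needs no shortening if it returns to its starting point. A replacement condition cannot say ``or $x=y$''. The two-point frame of Section~\ref{sec:F} shows the problem: it lies in $\mathcal G(1)$, the chain $x<y<x$ follows $\rightsquigarrow$, and $\Delta(x)\rightsquigarrow\Delta(x)$ fails. A path that returns to its starting point stays in one cluster. So we let the points of the labeled order be whole clusters, and we record in the label which types occur in the cluster and whether the cluster contains any arrow.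

\begin{proposition}\label{prop:G}
Let $m\ge1$, let $(W,R,V)$ be a Kripke model with $(W,R)\in\mathcal G(m)$, let $\Gamma$ be finite and closed under subformulas, and let $w_0\in W$. Then there is a finite typed frame $(\hat Y,Q,\delta)$ with $(\hat Y,Q)\in\mathcal G(m)$ and $\Delta(w_0)\in\delta(\hat Y)$.
\end{proposition}

\begin{proof}
Let $X$ be the set of clusters of $(W,R)$, and let $C<C'$ mean that $C\ne C'$ and $xR^*x'$ for $x\in C$, $x'\in C'$. This is a strict partial order. Put $S(C)=\{\Delta(x):x\in C\}$. Put $\varepsilon(C)=0$ if $C=\{x\}$ and $xRx$ fails, and $\varepsilon(C)=1$ otherwise; thus $\varepsilon(C)=1$ whenever $xRy$ for some $x,y\in C$. Let $\lambda(C)=(S(C),\varepsilon(C))$, and let $\Lambda=\{\lambda(C):C\in X\}$, a finite set. Inside a label, paths are short: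
\begin{itemize}
\item[$(\ast)$] if $(S,\varepsilon)\in\Lambda$ and $\Delta\ne\Delta'$ lie in $S$, then there is a $\rightsquigarrow$-path from $\Delta$ to $\Delta'$ through elements of $S$ with between $1$ and $m$ steps.
\end{itemize}
Indeed, let $S=S(C)$, $\Delta=\Delta(x)$, $\Delta'=\Delta(x')$ with $x,x'\in C$. Then $x\ne x'$, so $xR^jx'$ with $1\le j\le m$. Every point $z$ of this path satisfies $xR^*zR^*x'R^*x$, so $z\in C$.

Next we describe what a short path leaves behind in the order of clusters. A word $\ell_0\dots\ell_k$ with $k\ge1$ and $\ell_t=(S_t,\varepsilon_t)$ \emph{carries} the pair $(\Delta,\Delta')$ if there are $1\le j\le m$, types $\Delta=\Delta_0\rightsquigarrow\Delta_1\rightsquigarrow\dots\rightsquigarrow\Delta_j=\Delta'$ and a nondecreasing surjection $g:\{0,\dots,j\}\to\{0,\dots,k\}$ such that $\Delta_i\in S_{g(i)}$ for all $i\le j$, and $\varepsilon_{g(i)}=1$ whenever $g(i)=g(i+1)$. Such a $g$ has $g(0)=0$, $g(j)=k$ and $g(i+1)-g(i)\in\{0,1\}$, and $k\le j\le m$. In particular only finitely many words carry a given pair. Let $\mathcal A$ consist of the following conditions.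
\begin{itemize}
\item For $\ell=(S,\varepsilon)$, $\ell'=(S',\varepsilon')$ in $\Lambda$, $\Delta\in S$, $\Delta'\in S'$: the replacement condition $(\{\ell\ell'\}\Rightarrow B)$, where $B$ is the set of words that begin with $\ell$, end with $\ell'$ and carry $(\Delta,\Delta')$.
\item Let $\ell=(S,\varepsilon)\in\Lambda$, $\Delta\in S$, $\Diamond\psi\in\Delta$. Call this triple \emph{internal} if $\varepsilon=1$ and some $\Delta'\in S$ has $\Delta\rightsquigarrow\Delta'$ and $\psi\in\Delta'$. For each triple that is not internal: the successor condition $(\ell;E)$, where $E$ is the set of $(S',\varepsilon')\in\Lambda$ such that some $\Delta'\in S'$ has $\Delta\rightsquigarrow\Delta'$ and $\psi\in\Delta'$.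
\end{itemize}

\emph{$(X,<,\lambda)$ is an $\mathcal A$-order.} Consider a replacement condition and clusters $C<C'$ labeled $\ell,\ell'$. Choose $x\in C$, $x'\in C'$ of types $\Delta,\Delta'$. Since $x\ne x'$, there is an $R$-path $x=x_0,\dots,x_j=x'$ with $1\le j\le m$. The clusters of $x_0,\dots,x_j$ form a nondecreasing sequence; let $C=C_0<\dots<C_k=C'$ be its distinct members, $k\ge1$, and define $g$ by $x_i\in C_{g(i)}$. If $g(i)=g(i+1)$, then $C_{g(i)}$ contains an arrow, so $\varepsilon(C_{g(i)})=1$. With $\Delta_i=\Delta(x_i)$, the word $\lambda(C_0)\dots\lambda(C_k)$ carries $(\Delta,\Delta')$. Now consider a successor condition and a cluster $C$ labeled $\ell$. Choose $x\in C$ of type $\Delta$ and $y$ with $xRy$, $y\models\psi$. If $y$ were in $C$, then $\varepsilon(C)=1$ and $\Delta'=\Delta(y)$ would make the triple internal. So the cluster of $y$ lies above $C$, and its label is in $E$.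

\emph{The finite frame.} By Theorem~\ref{thm:orders} there is a finite $\mathcal A$-order $(Y,<,\lambda)$ with a point $y_0$ whose label is that of the cluster of $w_0$. Write $\lambda(y)=(S_y,\varepsilon_y)$. We expand each point into a cluster with one point per type: let $\hat Y=\{(y,\Delta):y\in Y,\ \Delta\in S_y\}$, $\delta(y,\Delta)=\Delta$, and
\[
(y,\Delta)\,Q\,(y',\Delta')\iff\Delta\rightsquigarrow\Delta'\ \text{ and }\ \bigl(y<y'\ \text{ or }\ (y=y'\text{ and }\varepsilon_y=1)\bigr).
\]
Then $(y_0,\Delta(w_0))\in\hat Y$, and (i) holds by definition. For (ii), let $\Diamond\psi\in\Delta\in S_y$. If the triple $(\lambda(y),\Delta,\Diamond\psi)$ is internal, a witness has the form $(y,\Delta')$. Otherwise the successor condition gives $y'>y$ and $\Delta'\in S_{y'}$, and $(y',\Delta')$ is a witness.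

It remains to show $Q^{m+1}\subseteq\bigcup_{i\le m}Q^i$. Take a $Q$-path with $m+1$ steps from $(y,\Delta)$ to $(y',\Delta')$. At each step the first coordinates are related by $\le$.

Suppose that at no step they are related by $<$. Then $y=y'$ and $\varepsilon_y=1$. If $\Delta=\Delta'$, the endpoints coincide. If $\Delta\ne\Delta'$, the path from $(\ast)$, placed over $y$, is a $Q$-path with at most $m$ steps.

Suppose that at some step they are related by $<$. Then $y<y'$ by transitivity; the case $y=y'$, $y<y$ is included. The replacement condition for $\lambda(y),\lambda(y'),\Delta,\Delta'$ gives a chain $y=c_0<\dots<c_k=y'$ whose word carries $(\Delta,\Delta')$, through $j$, $\Delta_i$ and $g$. The points $(c_{g(i)},\Delta_i)$, $0\le i\le j$, lie in $\hat Y$. If $g(i+1)=g(i)+1$, then $c_{g(i)}<c_{g(i+1)}$; if $g(i+1)=g(i)$, then $\varepsilon_{c_{g(i)}}=1$. So these points form a $Q$-path from $(y,\Delta)$ to $(y',\Delta')$ with $j\le m$ steps.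
\end{proof}

\section{The theorems on logics}\label{sec:main}

We recall two standard facts. A formula is \emph{canonical} if it is valid in the canonical frame of every normal logic that contains it. A logic axiomatized over $\mathbf K$ by canonical formulas is the logic of its frames, because every formula outside the logic is refuted in its canonical frame. Formulas $\Diamond^np\to\bigvee_{j\in J}\Diamond^jp$ are Sahlqvist formulas, and by Sahlqvist's theorem they are canonical. A variable-free formula is canonical as well: it is true at all points of the canonical model, and its truth does not depend on the valuation. The second fact is Harrop's argument for decidability, included in the next proof.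

\begin{lemma}\label{lem:harrop}
Let $L=\mathbf K+\Sigma_0$, where $\Sigma_0$ is a finite set of canonical formulas. Suppose that every formula satisfiable in a frame of $L$ is satisfiable in a finite frame of $L$. Then $L$ is the logic of all its frames, of its frames of finite height, and of its finite frames, and $L$ is decidable.
\end{lemma}

\begin{proof}
By canonicity $L$ is the logic of all its frames. A formula is valid in a frame if and only if its negation is not satisfiable there, so by hypothesis all frames and the finite frames of $L$ have the same logic. The frames of finite height lie between these two classes and so have the same logic too. The theorems of $L$ can be enumerated from the axioms. The non-theorems can be enumerated by running through the finite frames, keeping those in which $\Sigma_0$ is valid, and listing the formulas refuted in them. Hence $L$ is decidable.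
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:answer}, \ref{thm:fmp} and \ref{thm:more}]
Let $L$ be one of the logics in Theorem~\ref{thm:more}. By \eqref{eq:corr}, its frames are the frames that validate $\Sigma$ and satisfy $R^n\subseteq\bigcup_{j\in J}R^j$, respectively lie in $\mathcal G(m)$. Let $\varphi$ be true at $w_0$ in a Kripke model on such a frame, and let $\Gamma$ be the set of subformulas of $\varphi$ and of the formulas in $\Sigma$. Take the finite typed frame given by Proposition~\ref{prop:F} or~\ref{prop:G}, with the valuation of Lemma~\ref{lem:truth}. The formula $\varphi$ is true at a point of type $\Delta(w_0)$. Every type in $T$ contains $\Sigma$, so $\Sigma$ is true at all points of the finite model, and, having no variables, it is valid in the finite frame. Thus $\varphi$ is satisfiable in a finite frame of $L$.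

For $\Sigma=\varnothing$ and $d=n-m$ this is Theorem~\ref{thm:fmp}. Lemma~\ref{lem:harrop} now gives Theorem~\ref{thm:more}. For $\Sigma=\varnothing$ and $d=n-m$ the frames of the two logics form the classes $\mathcal F(m,n)$ and $\mathcal G(m)$, and the same lemma gives Theorem~\ref{thm:answer}.
\end{proof}

\section{Pasts, futures and maximal profiles}\label{sec:profiles}

The rest of the paper proves Theorem~\ref{thm:orders}. Fix $\Lambda$ and $\mathcal A$, and assume that some $\mathcal A$-order has a point.

We view $\Lambda$-orders as first-order structures with the relation $<$ and one unary predicate for each label. Since the sets $A,B$ in replacement conditions are finite, the $\mathcal A$-orders are the models of a first-order theory. We use three facts: the compactness theorem; every point of a structure lies in a countable (finite or countably infinite) elementary substructure; and every structure has an $\omega$-saturated elementary extension. A structure $Z$ is \emph{$\omega$-saturated} if for every set $\Phi(v)$ of formulas in one free variable with parameters from a finite subset of $Z$, if each finite subset of $\Phi$ is satisfied by an element of $Z$,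 then $\Phi$ is satisfied by an element of $Z$. A $\Lambda$-order $G$ \emph{extends} a $\Lambda$-order $X$ if $X\subseteq G$, the labels agree on $X$, and $x<y$ in $X$ implies $x<y$ in $G$.

\subsection*{Trees}
To describe what lies before and after a point we use finite trees. Let $\mathrm{Tr}$ be the set of finite rooted trees with vertices labeled in $\Lambda$, up to isomorphism. For a point $x$ of a $\Lambda$-order $X$, its \emph{past} $P_X(x)$ is the set of trees $s$ for which there is a label-preserving map $\eta$ from the vertices of $s$ to $X$ that sends the root to $x$ and satisfies $\eta(v')<\eta(v)$ whenever $v'$ is a child of $v$. The \emph{future} $F_X(x)$ is defined in the same way with $\eta(v')>\eta(v)$. We omit the subscript when $X$ is understood. The \emph{profile} of $x$ is the pair $(P(x),F(x))$.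

Let $\ell[s]$ be the tree whose root is labeled $\ell$ and has one child, the root of a copy of $s$. Write $s\sqsubseteq s'$ if there is a label-preserving map from the vertices of $s$ to those of $s'$ that sends the root to the root and sends each child of a vertex to a proper descendant of the image of that vertex. The following facts are stated for $P$ and hold for $F$ with $<$ reversed.
\begin{itemize}
\item[(T1)] For each $s$, the property $s\in P(x)$ is expressed by an existential formula without negation. So $P(x)$ does not change in elementary extensions and can only grow in extensions.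
\item[(T2)] All trees in $P(x)$ have root label $\lambda(x)$, and the one-vertex tree with this label is in $P(x)$. So $P(x)\subseteq P(z)$ implies $\lambda(x)=\lambda(z)$.
\item[(T3)] $\ell[s]\in P(x)$ if and only if $\lambda(x)=\ell$ and $s\in P(x')$ for some $x'<x$.
\item[(T4)] If $s_1,\dots,s_k\in P(x)$, then the tree $s$ obtained by identifying their roots is in $P(x)$, and $s_i\sqsubseteq s$ for each $i$.
\item[(T5)] If $s\sqsubseteq s'$ and $s'\in P(x)$, then $s\in P(x)$.
\end{itemize}
For (T5), let $\eta$ witness $s'\in P(x)$. By transitivity of $<$, $\eta(v')<\eta(v)$ whenever $v'$ is a proper descendant of $v$; compose $\eta$ with the map witnessing $s\sqsubseteq s'$. Property (T4) is the reason for using trees and not only words: it turns finitely many requirements on one point into a single requirement.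

\begin{lemma}\label{lem:wqo}
In every infinite sequence $s_1,s_2,\dots$ of trees there are $i<j$ with $s_i\sqsubseteq s_j$. Consequently, for every $H\subseteq\mathrm{Tr}$ there is a finite $K\subseteq H$ such that each $s\in H$ has some $k\in K$ with $k\sqsubseteq s$.
\end{lemma}

\begin{proof}
Kruskal's tree theorem states that for every infinite sequence of finite rooted trees labeled in a finite set there are $i<j$ and an injection from the vertices of the $i$th tree to those of the $j$th that preserves labels and the relation ``proper descendant''. The injection need not send root to root. To force this, pass to an infinite subsequence with a common root label, replace that label at the roots by a new symbol $\star$, and apply the theorem: $\star$ occurs only at roots. For the second claim, if no such $K$ exists, choose $s_1,s_2,\dots\in H$ successively so that $s_i\not\sqsubseteq s_j$ for all $i<j$.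
\end{proof}

This is where transitivity pays off. For a relation that is not transitive, (T5) holds only for maps that send children to children, and for such maps the lemma fails: no two of the paths with labels $1,2,\dots,2,3$ from the root, with different numbers of $2$'s, map into one another.

\subsection*{Maximal profiles}
Let $\mathcal S$ be the set of profiles of all points of all $\mathcal A$-orders, ordered by $(P,F)\le(P',F')$ if $P\subseteq P'$ and $F\subseteq F'$. A point \emph{realizes} its profile. By (T1), every element of $\mathcal S$ is realized in a countable $\mathcal A$-order and in an $\omega$-saturated one. Let $\Theta$ be the set of maximal elements of $\mathcal S$. For $\theta\in\Theta$ write $\theta=(P_\theta,F_\theta)$, and let $\lambda(\theta)$ be the label of the points that realize $\theta$; it is well defined by (T2).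

\begin{lemma}\label{lem:finite}
The set $\Theta$ is finite, and every element of $\mathcal S$ lies below an element of $\Theta$.
\end{lemma}

\begin{proof}
Let $\sigma=(P,F)\in\mathcal S$. Apply Lemma~\ref{lem:wqo} to $\mathrm{Tr}\setminus P$ and to $\mathrm{Tr}\setminus F$ and obtain finite sets $K$ and $K'$. For a point $x$ we have $P(x)\subseteq P$ if and only if $P(x)\cap K=\varnothing$. One direction holds because $K\cap P=\varnothing$. For the other, if $s\in P(x)\setminus P$, then some $k\in K$ has $k\sqsubseteq s$, and $k\in P(x)$ by (T5). The same holds for $F$ and $K'$. So ``the profile of $v$ is not below $\sigma$'' is expressed by one first-order formula $\chi_\sigma(v)$, the finite disjunction of the properties $k\in P(v)$, $k\in K$, and $k\in F(v)$, $k\in K'$.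

No point of an $\mathcal A$-order satisfies all formulas $\chi_\sigma$, $\sigma\in\mathcal S$, since its own profile is one of the $\sigma$. By compactness there are $\sigma_1,\dots,\sigma_r\in\mathcal S$ such that no point of an $\mathcal A$-order satisfies $\chi_{\sigma_1},\dots,\chi_{\sigma_r}$ together. That is, every element of $\mathcal S$ lies below some $\sigma_i$. Hence every maximal element of $\mathcal S$ is one of the $\sigma_i$. Moreover, each $\sigma_i$ lies below some $\sigma_j$ that is maximal among $\sigma_1,\dots,\sigma_r$, and such a $\sigma_j$ is maximal in $\mathcal S$: if $\sigma_j\le\sigma\le\sigma_l$, then $\sigma_l=\sigma_j$, so $\sigma=\sigma_j$.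
\end{proof}

The finite set $\Theta$ will be the universe of the finite $\mathcal A$-order. When may $\theta$ be placed below $\theta'$? If a point $a$ is placed below a point $b$, the new chains start at or below $a$ and end at or above $b$. What has to be compatible is the past of $a$ and the future of $b$. For $\theta,\theta'\in\Theta$ we define
\[
\theta\lhd\theta'\iff\text{some $\mathcal A$-order has points }u<v\text{ with }P_\theta\subseteq P(u)\text{ and }F_{\theta'}\subseteq F(v).
\]
We shall prove that $(\Theta,\lhd,\lambda)$ is an $\mathcal A$-order.

\begin{example}\label{ex:123}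
Let $\Lambda=\{1,2,3\}$ and let $\mathcal A$ consist of the one condition $(A\Rightarrow\varnothing)$ with $A=\{11,22,33,21,31,32,123\}$. The two-letter words that may occur are $12$, $13$, $23$, so a chain with two steps would read $123$, which is forbidden. Thus all chains have one step, and a profile is determined by the triple (label, set of labels below, set of labels above), in which one of the last two sets is empty. The maximal triples are
\[
\alpha=(1,\varnothing,\{2,3\}),\quad \beta=(2,\{1\},\varnothing),\quad \beta'=(2,\varnothing,\{3\}),\quad \gamma=(3,\{1,2\},\varnothing).
\]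
If $u<v$, then nothing lies below $u$ or above $v$. So $\theta\lhd\theta'$ requires $\theta\in\{\alpha,\beta'\}$ and $\theta'\in\{\beta,\gamma\}$, and the word $22$ excludes $\beta'\lhd\beta$. The other three relations $\alpha\lhd\beta$, $\alpha\lhd\gamma$, $\beta'\lhd\gamma$ are witnessed by two-point orders. This is an $\mathcal A$-order in which the label $2$ occurs twice, as the type of $c$ and $c'$ had to in Example~\ref{ex:filtration}.

Now admit the profile $\sigma=(2,\varnothing,\varnothing)$, which is not maximal, and define $\lhd$ by the same formula. Then $\alpha\lhd\sigma$ and $\sigma\lhd\gamma$, and the forbidden word $123$ appears. The two relations are witnessed in different orders, and $\sigma$ does not remember that a point labeled $1$ has been placed below it. The maximal profile $\beta$ does remember: its past contains the tree $2[1]$, and this blocks $\beta\lhd\gamma$.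
\end{example}

The example shows what must be proved in general: if $\theta\lhd\theta'$, then the past of $\theta$ is already recorded in the past of $\theta'$ (Lemma~\ref{lem:inherit}). The proof takes a point $a$ realizing $\theta$ and a point $b$ realizing $\theta'$ and builds an $\mathcal A$-order extending both of their orders in which $a<b$. In it the profile of $b$ can only have grown; by maximality it has not changed; and now it visibly contains the past of $a$. The construction of this order is the subject of the next section.

\section{Gluing}\label{sec:gluing}

In a saturated order, an inclusion of pasts can be followed downward step by step.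

\begin{lemma}\label{lem:step}
Let $Z$ be an $\omega$-saturated $\Lambda$-order, $z\in Z$, and let $x$ be a point of any $\Lambda$-order.
\begin{itemize}
\item[(a)] If $\lambda(z)[s]\in P(z)$ for all $s\in P(x)$, then there is $z'<z$ with $P(x)\subseteq P(z')$.
\item[(b)] If $P(x)\subseteq P(z)$ and $x'<x$, then there is $z'<z$ with $P(x')\subseteq P(z')$.
\end{itemize}
The same statements hold with $F$ in place of $P$ and $>$ in place of $<$.
\end{lemma}

\begin{proof}
(a) Consider the set of formulas $v<z$ and $s\in P(v)$ for $s\in P(x)$, with the single parameter $z$. Given $s_1,\dots,s_k\in P(x)$, let $s\in P(x)$ be as in (T4). By hypothesis and (T3), some $z''<z$ has $s\in P(z'')$, and then all $s_i$ lie in $P(z'')$ by (T5). So every finite subset is satisfied in $Z$, and saturation gives $z'$.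

(b) We have $\lambda(z)=\lambda(x)$ by (T2). For $s\in P(x')$, (T3) gives $\lambda(z)[s]\in P(x)\subseteq P(z)$. Apply (a) to $x'$.

Reversing $<$ exchanges $P$ and $F$ and preserves transitivity and saturation.
\end{proof}

Declaring $a<b$ creates new chains, and these may call for replacements that need new points. If $\mathcal A$ contains $(\{123\}\Rightarrow\{143\})$ and we place a point labeled $1$ below a chain reading $23$, a point labeled $4$ must be added. New points create further chains and have their own successor conditions. To be sure that every demand can be met, we keep the construction tied to one saturated $\mathcal A$-order $Z$: every new chain will have a copy in $Z$, and the replacement found in $Z$ is copied back.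

\begin{lemma}[Gluing]\label{lem:glue}
Let $L$, $U$, $Z$ be $\mathcal A$-orders, with $L$ and $U$ countable and disjoint and $Z$ $\omega$-saturated. Let $a\in L$, $b\in U$, and let $a_*<b_*$ in $Z$ satisfy $P_L(a)\subseteq P_Z(a_*)$ and $F_U(b)\subseteq F_Z(b_*)$. Then there is an $\mathcal A$-order $G$ that extends both $L$ and $U$ and in which $a<b$.
\end{lemma}

\begin{proof}
Let $L_a=\{x\in L:x\le a\}$ and $U_b=\{y\in U:b\le y\}$. The set $L_a$ is closed downward in $L$ and $U_b$ is closed upward in $U$. The \emph{representatives} in $Z$ of these points are
\[
\mathrm{rep}(x)=\{z\in Z:P_L(x)\subseteq P_Z(z)\}\quad(x\in L_a),\qquad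
\mathrm{rep}(y)=\{z\in Z:F_U(y)\subseteq F_Z(z)\}\quad(y\in U_b).
\]
A representative has the same label as the point it represents, by (T2). Lemma~\ref{lem:step}(b) gives:
\begin{itemize}
\item[$(\downarrow)$] if $x'<x$ in $L_a$ and $z\in\mathrm{rep}(x)$, then some $z'\in\mathrm{rep}(x')$ has $z'<z$;
\item[$(\uparrow)$] if $y<y'$ in $U_b$ and $z\in\mathrm{rep}(y)$, then some $z'\in\mathrm{rep}(y')$ has $z<z'$.
\end{itemize}
An old point may use different representatives for different chains. A new point lies in the middle of chains and has to be approached from both sides, so it gets exactly one.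

\emph{Stages.} A \emph{stage} is a $\Lambda$-order on $L\cup U\cup N$, where $N$ is a set of new points, with labels extending those of $L$ and $U$, together with a label-preserving map $h:N\to Z$. Put $\mathrm{rep}(\nu)=\{h(\nu)\}$ for $\nu\in N$, and $N^-=L_a\cup N$, $N^+=N\cup U_b$. We require:
\begin{itemize}
\item[(S1)] on $L\cup U$ the relation $<$ is $<_L\cup<_U\cup\,(L_a\times U_b)$;
\item[(S2)] for $\nu\in N$: $t<\nu$ implies $t\in N^-$, and $\nu<t$ implies $t\in N^+$;
\item[(S3)] if $u<v$, $u\in N^-$, $v\in N^+$, then $z<z'$ for some $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$;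
\item[(S4)] $<$ is irreflexive on $N$.
\end{itemize}
Conditions (S1) and (S2) imply:
\begin{itemize}
\item[(S5)] no point of $N\cup U$ is below a point of $L$, and no point of $U$ is below a point of $N$;
\item[(S6)] if $t<u\in N^-$, then $t\in N^-$; if $t>v\in N^+$, then $t\in N^+$.
\end{itemize}
For (S6), let $t<u$. If $u\in N$, use (S2). If $u\in L_a$, then $t\in L$ by (S5), and $t\in L_a$ because $L_a$ is closed downward. Let $t>v$. If $v\in N$, use (S2). If $v\in U_b$, then $t\in U$ by (S5), and $t\in U_b$ because $U_b$ is closed upward.

\emph{The initial stage} has $N=\varnothing$ and $<$ given by (S1). To check transitivity, let $t_1<t_2<t_3$ with $t_1\in L$, $t_3\in U$; in all other cases the three points lie in $L$ or lie in $U$. If $t_2\in L$, then $t_2\in L_a$, $t_3\in U_b$, and $t_1\in L_a$. If $t_2\in U$, then $t_1\in L_a$, $t_2\in U_b$, and $t_3\in U_b$. In both cases $t_1<t_3$. For (S3), let $x\in L_a$, $y\in U_b$. Since $a_*\in\mathrm{rep}(a)$, there is $z\in\mathrm{rep}(x)$ with $z\le a_*$: take $a_*$ if $x=a$ and use $(\downarrow)$ if $x<a$. In the same way $(\uparrow)$ gives $z'\in\mathrm{rep}(y)$ with $b_*\le z'$. Then $z\le a_*<b_*\le z'$.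

Two operations lead from a stage to a larger one. Neither changes the relation between points already present; in describing them, ``old'' refers to these points.

\emph{Chain step.} Let $u<v$ with $u\in N^-$, $v\in N^+$, and let $z=w_0<\dots<w_k=z'$ be a chain in $Z$ with $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$. Add points $\nu_1,\dots,\nu_{k-1}$ (none if $k=1$) with $h(\nu_i)=w_i$. For old $t$ let $t<\nu_i$ if and only if $t\le u$, and $\nu_i<t$ if and only if $v\le t$; let $\nu_i<\nu_j$ if and only if $i<j$. Then $u<\nu_1<\dots<\nu_{k-1}<v$ is a chain with the same word as $w_0<\dots<w_k$.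

Transitivity. Let $t_1<t_2<t_3$ with at least one added point among them.
\begin{itemize}
\item Only $t_2$ is added: $t_1\le u<v\le t_3$.
\item Only $t_1$ is added: $v\le t_2<t_3$, so $t_1<t_3$. Only $t_3$ is added: $t_1<t_2\le u$, so $t_1<t_3$.
\item Only $t_3$ is old: $v\le t_3$, so $t_1<t_3$. Only $t_1$ is old: $t_1\le u$, so $t_1<t_3$.
\item All three are added: compare indices.
\item Only $t_2$ is old: this does not occur. It would give $v\le t_2\le u$, hence $v\le u$ and $u<u$. If $v=u$, then $u\in N^-\cap N^+=N$. If $v<u$, then $u\notin L$ by (S5), so again $u\in N$. This contradicts (S4), which is needed only here.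
\end{itemize}
Conditions (S1) and (S4) are immediate, and (S2) for the added points follows from (S6) for the old stage. For (S3) consider the new pairs.
\begin{itemize}
\item $t<\nu_i$ with $t$ old. If $t=u$, then $z<w_i$. If $t<u$, there is $z''\in\mathrm{rep}(t)$ with $z''<z$, by $(\downarrow)$ when $u\in L_a$ (then $t\in L_a$), and by (S3) when $u\in N$ (then $\mathrm{rep}(u)=\{z\}$). So $z''<w_i$.
\item $\nu_i<t$ with $t$ old. If $t=v$, then $w_i<z'$. If $v<t$, there is $z''\in\mathrm{rep}(t)$ with $z'<z''$, by $(\uparrow)$ when $v\in U_b$ (then $t\in U_b$), and by (S3) when $v\in N$ (then $\mathrm{rep}(v)=\{z'\}$). So $w_i<z''$.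
\item $\nu_i<\nu_j$. Then $i<j$ and $w_i<w_j$.
\end{itemize}

\emph{Successor step.} Let $\nu\in N$ and $(\ell;E)\in\mathcal A$ with $\lambda(\nu)=\ell$. Since $Z$ is an $\mathcal A$-order, there is $w>h(\nu)$ in $Z$ with $\lambda(w)\in E$. Add a point $\nu'$ with $h(\nu')=w$, let $t<\nu'$ if and only if $t\le\nu$ for old $t$, and put nothing above $\nu'$. If $t_1<t_2<t_3$ involves $\nu'$, then $t_3=\nu'$ and $t_1<t_2\le\nu$, so $t_1<\nu'$. Conditions (S1) and (S4) are immediate, and (S2) holds because $t\le\nu$ implies $t\in N^-$. For (S3), if $t=\nu$, then $h(\nu)<w$; if $t<\nu$, then (S3) for the old stage gives $z''\in\mathrm{rep}(t)$ with $z''<h(\nu)<w$.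

\emph{The limit.} A \emph{task} at a stage is either a pair $(\nu,(\ell;E))$ as in the successor step, or a triple $(u,v,\beta)$ with $u<v$, $u\in N^-$, $v\in N^+$ and $\beta\in\mathcal W_Z(z,z')$ for some $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$. A task of the second kind is performed by a chain step along one chain in $Z$ with word $\beta$. A task at one stage remains a task at all later stages, because representatives and old relations do not change. Each step adds finitely many points, $L$ and $U$ are countable, and there are countably many words, so each stage has countably many tasks; it has at least one, namely $(a,b,\lambda(a)\lambda(b))$. List the tasks of the $i$th stage as $\tau_{i,0},\tau_{i,1},\dots$, with repetitions if needed, fix a bijection $r\mapsto(i_r,j_r)$ from $\mathbb N$ to $\mathbb N^2$ with $i_r\le r$, and obtain stage $r+1$ from stage $r$ by performing $\tau_{i_r,j_r}$. Let $G$ be the union of the stages. Transitivity and (S1)--(S6) concern at most three points at a time, so $G$ is a stage, and every task of $G$ has been performed. By (S1), $G$ extends $L$ and $U$, and $a<b$.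

\emph{Lifting chains to $Z$.} Let $u=t_0<\dots<t_k=v$ be a chain in $G$ with $u\in N^-$, $v\in N^+$. We claim that there are $z_i\in\mathrm{rep}(t_i)$ with $z_0<\dots<z_k$. First, all $t_i$ lie in $L_a\cup N\cup U_b$. If $t_i\in L$, then $i<k$ and $t_i<v\in N^+$, so $t_i\in L_a$ by (S1) or (S2). If $t_i\in U$, then $i>0$ and $t_i>u\in N^-$, so $t_i\in U_b$ by (S1) or (S2). By (S5) the chain runs first through $L_a$, then through $N$, then through $U_b$, and some of these parts may be empty. If the chain meets $L_a$ and $t_i$ is its last point there, then $i<k$; choose $z_i<z_{i+1}$ by (S3), and then $z_{i-1},\dots,z_0$ by $(\downarrow)$. If it does not meet $L_a$, then $t_0\in N$; put $z_0=h(t_0)$. It remains to go up from a chosen $z_j$ with $t_j\in N^+$ and $j<k$. If $t_j\in N$, then $z_j=h(t_j)$ is its only representative, and (S3) gives $z_{j+1}$. If $t_j\in U_b$, then $(\uparrow)$ gives $z_{j+1}$.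

\emph{$G$ is an $\mathcal A$-order.} Successor conditions hold at points of $L$ and $U$ by the old witnesses and at points of $N$ by the successor steps. Let $(A\Rightarrow B)\in\mathcal A$ and $\alpha\in\mathcal W_G(u,v)\cap A$; in particular $u<v$. If $u,v\in L$, then by (S5) every chain from $u$ to $v$ lies in $L$, since its points are $\le v$; if $u,v\in U$, every such chain lies in $U$, since its points are $\ge u$. By (S1) it is then a chain of $L$ or of $U$, and the condition holds because these are $\mathcal A$-orders. In the remaining cases $u\in N^-$ and $v\in N^+$: by (S5), $u\notin U$ and $v\notin L$, and then (S1) and (S2) apply. Lifting gives $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$ with $\alpha\in\mathcal W_Z(z,z')$. Since $Z$ is an $\mathcal A$-order, there is $\beta\in\mathcal W_Z(z,z')\cap B$. The task $(u,v,\beta)$ has been performed, so $\beta\in\mathcal W_G(u,v)$.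
\end{proof}

The last step uses that the words in $B$ have length at least $2$: a replacement is made by inserting points between $u$ and $v$, never by identifying $u$ with $v$.

\section{The finite order}\label{sec:end}

\begin{lemma}\label{lem:inherit}
If $\theta\lhd\theta'$, then $\lambda(\theta')[s]\in P_{\theta'}$ for all $s\in P_\theta$.
\end{lemma}

\begin{proof}
Let $u<v$ in $Z$ witness $\theta\lhd\theta'$; by (T1) we may take $Z$ $\omega$-saturated. Let $a\in L$ realize $\theta$ and $b\in U$ realize $\theta'$, with $L,U$ countable and disjoint. Lemma~\ref{lem:glue} with $a_*=u$, $b_*=v$ gives an $\mathcal A$-order $G$ extending $L$ and $U$ with $a<b$. By (T1), $\theta'\le(P_G(b),F_G(b))\in\mathcal S$, so $P_G(b)=P_{\theta'}$ by maximality. If $s\in P_\theta=P_L(a)$, then $s\in P_G(a)$, and $\lambda(\theta')[s]\in P_G(b)$ by (T3).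
\end{proof}

The links of a $\lhd$-chain are witnessed in different $\mathcal A$-orders, while a replacement condition can be applied only within one. The next lemma moves the whole chain into one order, and the lemma after it brings the replacement back. Both keep track of the past of the first point and the future of the last one, which is what $\lhd$ needs.

\begin{lemma}\label{lem:up}
If $\theta_0\lhd\theta_1\lhd\dots\lhd\theta_k$ with $k\ge1$, then some $\mathcal A$-order has a chain $v_0<\dots<v_k$ with $\lambda(v_i)=\lambda(\theta_i)$ for all $i$, $P_{\theta_0}\subseteq P(v_0)$ and $F_{\theta_k}\subseteq F(v_k)$.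
\end{lemma}

\begin{proof}
Let $v_{k-1}<v_k$ witness $\theta_{k-1}\lhd\theta_k$ in an $\omega$-saturated $\mathcal A$-order. We go down, keeping $P_{\theta_i}\subseteq P(v_i)$ for $i\le k-1$. Suppose $v_i$ is given with $1\le i\le k-1$. Then $\lambda(v_i)=\lambda(\theta_i)$ by (T2), and Lemma~\ref{lem:inherit} gives $\lambda(v_i)[s]\in P_{\theta_i}\subseteq P(v_i)$ for all $s\in P_{\theta_{i-1}}$. Lemma~\ref{lem:step}(a), applied to a point realizing $\theta_{i-1}$, gives $v_{i-1}<v_i$ with $P_{\theta_{i-1}}\subseteq P(v_{i-1})$. The labels agree by (T2), for $v_k$ because $F_{\theta_k}\subseteq F(v_k)$.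
\end{proof}

\begin{lemma}\label{lem:down}
Let $\theta,\theta'\in\Theta$.
\begin{itemize}
\item[(a)] If $w<w'$ in an $\mathcal A$-order, $P_\theta\subseteq P(w)$ and $(P(w'),F(w'))\le\theta'$, then $\theta\lhd\theta'$ and $\lambda(\theta')=\lambda(w')$.
\item[(b)] If $w_0<\dots<w_k$ with $k\ge1$ is a chain in an $\mathcal A$-order, $P_\theta\subseteq P(w_0)$ and $F_{\theta'}\subseteq F(w_k)$, then there is a chain $\theta=\theta_0\lhd\theta_1\lhd\dots\lhd\theta_k=\theta'$ in $\Theta$ with $\lambda(\theta_i)=\lambda(w_i)$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The pair $w<w'$ need not be a witness, since $F(w')$ may be smaller than $F_{\theta'}$. Let $w^*$ realize $\theta'$ in an $\omega$-saturated $\mathcal A$-order. Then $P(w')\subseteq P(w^*)$, so $\lambda(w^*)=\lambda(w')$. For $s\in P_\theta\subseteq P(w)$, (T3) gives $\lambda(w')[s]\in P(w')\subseteq P(w^*)$. By Lemma~\ref{lem:step}(a) there is $u<w^*$ with $P_\theta\subseteq P(u)$. Since $F(w^*)=F_{\theta'}$, the pair $u<w^*$ witnesses $\theta\lhd\theta'$.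

(b) The labels at the two ends agree by (T2). We use induction on $k$; the case $k=1$ is the definition of $\lhd$. Let $k\ge2$. By Lemma~\ref{lem:finite} choose $\theta_1\in\Theta$ above the profile of $w_1$. By (a), $\theta\lhd\theta_1$ and $\lambda(\theta_1)=\lambda(w_1)$. Let $w_1^*$ realize $\theta_1$ in an $\omega$-saturated $\mathcal A$-order. Since $F(w_1)\subseteq F(w_1^*)$, repeated use of Lemma~\ref{lem:step}(b) for futures gives $w_1^*<w_2^*<\dots<w_k^*$ with $F(w_i)\subseteq F(w_i^*)$. Then $\lambda(w_i^*)=\lambda(w_i)$, $P_{\theta_1}=P(w_1^*)$ and $F_{\theta'}\subseteq F(w_k)\subseteq F(w_k^*)$. Apply the induction hypothesis to this chain and the pair $\theta_1,\theta'$.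
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orders}]
We show that $(\Theta,\lhd,\lambda)$, which is finite by Lemma~\ref{lem:finite}, is an $\mathcal A$-order with a point labeled $\ell_0$.

\emph{Transitivity.} If $\theta\lhd\theta'\lhd\theta''$, Lemma~\ref{lem:up} gives $v_0<v_1<v_2$ with $P_\theta\subseteq P(v_0)$ and $F_{\theta''}\subseteq F(v_2)$. The pair $v_0<v_2$ witnesses $\theta\lhd\theta''$.

\emph{Replacement conditions.} Let $(A\Rightarrow B)\in\mathcal A$, and let $\alpha\in A$ be the word of a $\lhd$-chain from $\theta$ to $\theta'$. Lemma~\ref{lem:up} gives a chain from $v$ to $v'$ with word $\alpha$ in some $\mathcal A$-order, with $P_\theta\subseteq P(v)$ and $F_{\theta'}\subseteq F(v')$. In that order there is a chain from $v$ to $v'$ with a word $\beta\in B$. By Lemma~\ref{lem:down}(b), $\beta$ is the word of a $\lhd$-chain from $\theta$ to $\theta'$.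

\emph{Successor conditions.} Let $(\ell;E)\in\mathcal A$ and $\lambda(\theta)=\ell$. Let $x$ realize $\theta$ in an $\mathcal A$-order, take $y>x$ with $\lambda(y)\in E$, and choose $\theta'\in\Theta$ above the profile of $y$. By Lemma~\ref{lem:down}(a), $\theta\lhd\theta'$ and $\lambda(\theta')=\lambda(y)\in E$.

\emph{The label $\ell_0$.} Let $x$ be a point labeled $\ell_0$ in an $\mathcal A$-order and choose $\theta\in\Theta$ above its profile. Then $\lambda(\theta)=\ell_0$ by (T2).
\end{proof}

\begin{thebibliography}{1}
\bibitem{KS} Andrey Kudinov and Ilya Shapirovsky, \emph{On partitioning Kripke frames of finite height}, arXiv:1511.09092 (2015).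
\end{thebibliography}
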